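\title{Verstra\"ete's conjecture fails for the pairs $C_{4k}$, $C_{4k+2}$}

\begin{abstract}
A conjecture of Verstra\"ete states that for fixed $2\le \ell<k$ every $C_{2k}$-free graph has a $C_{2\ell}$-free subgraph containing a positive proportion of its edges. We prove that this fails for the pair $C_{4k}$, $C_{4k+2}$ for every $k\ge 2$. The counterexamples are point--line incidence graphs of finite groups with many subgroups of prime order, in which cycles correspond to relations. Some pairs of these subgroups generate a small group, which forces $C_{4k}$ in every dense subgraph. These small groups are glued along a graph of large girth and small independence number, which rules out short relations of odd length.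
\end{abstract}

\section{The conjecture and the results}\label{sec:intro}

All graphs are finite and simple, $C_n$ is the cycle of length $n$, and a graph is \emph{$C_n$-free} if it has no subgraph isomorphic to $C_n$. How many edges of a graph must be deleted to destroy all cycles of a given length? For odd lengths at most half of them: a random bipartition of the vertices cuts half of the edges on average, so every graph has a bipartite subgraph with at least half of its edges. For even lengths the answer can be almost all of them, because dense graphs contain even cycles.

\begin{theorem}[Bondy--Simonovits, 1974]\label{thm:BS}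
For each $m\ge2$ there is a constant $\beta_m$ such that every $N$-vertex graph with more than $\beta_mN^{1+1/m}$ edges contains $C_{2m}$.
\end{theorem}

Thus a $C_{2\ell}$-free subgraph of $K_{n,n}$ has at most $\beta_\ell(2n)^{1+1/\ell}=o(n^2)$ edges. Suppose now that the host graph is itself free of a longer even cycle. A conjecture of Verstra\"ete states the following.

\begin{quote}
For any fixed integers $2\le\ell<k$ there is a constant $\gamma=\gamma(\ell,k)>0$ such that every $C_{2k}$-free graph $G$ contains a $C_{2\ell}$-free subgraph with at least $\gamma|E(G)|$ edges.
\end{quote}

We call this the conjecture \emph{for the pair} $(C_{2\ell},C_{2k})$. One is inclined to believe it. Every $N$-vertex subgraph of a $C_{2k}$-free graph has $O(N^{1+1/k})$ edges, which is of smaller order than the $N^{1+1/\ell}$ edges at which Theorem~\ref{thm:BS} forces $C_{2\ell}$, so the obstruction seen in $K_{n,n}$ is gone. The simplest $C_{2k}$-free graphs with many copies of $C_{2\ell}$ also conform: $K_{k-1,n}$ contains the $C_{2\ell}$-free graph $K_{\ell-1,n}$, which has a proportion $(\ell-1)/(k-1)$ of its edges.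

Nevertheless, the conjecture is known to fail for the pair $(C_8,C_{10})$. The question whether it fails for $(C_{4k},C_{4k+2})$ for every $k\ge2$ comes from the paper of Conlon, Mulrenin and Pohoata \cite{CMP}. We prove that it does.

\begin{theorem}\label{thm:main}
Let $k\ge2$ and $\varepsilon\in(0,1]$. There is a $C_{4k+2}$-free graph $G$ with at least one edge such that every subgraph of $G$ with at least $\varepsilon|E(G)|$ edges contains $C_{4k}$. Hence there is no constant $\gamma>0$ such that every $C_{4k+2}$-free graph $G$ contains a $C_{4k}$-free subgraph with at least $\gamma|E(G)|$ edges.
\end{theorem}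

The construction gives more.

\begin{theorem}\label{thm:strong}
Let $c\ge1$ be an integer, $M\ge\lceil 3c/2\rceil$ and $\varepsilon\in(0,1]$. There is a graph $G$ with at least one edge such that
\begin{itemize}
\item[(a)] $G$ has no cycle of length less than $4c+4$, and no cycle of length $4j+2$ for any $j\le 2c$;
\item[(b)] every subgraph of $G$ with at least $\varepsilon|E(G)|$ edges contains $C_{4m}$ for every integer $m$ with $\lceil 3c/2\rceil\le m\le M$.
\end{itemize}
\end{theorem}

\begin{corollary}\label{cor:range}
Verstra\"ete's conjecture fails for $(C_{4m},C_{4k+2})$ whenever $k\ge2$ and $\big\lceil\tfrac32\lceil k/2\rceil\big\rceil\le m\le k$. This remains so even if all of $C_6,C_{10},\dots,C_{4k+2}$ are forbidden simultaneously.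
\end{corollary}

\begin{proof}[Proof of Theorem~\ref{thm:main} and Corollary~\ref{cor:range} from Theorem~\ref{thm:strong}]
Put $c=\lceil k/2\rceil$. We have $\lceil 3c/2\rceil\le k$: if $c=1$ then $k=2=\lceil3c/2\rceil$, and if $c\ge2$ then $k\ge 2c-1\ge 3c/2$. So Theorem~\ref{thm:strong} applies with $M=k$. Since $k\le2c$, part (a) excludes $C_{4j+2}$ for all $j\le k$, and part (b) gives $C_{4m}$ for all $m$ in the range of the corollary, which includes $m=k$. A given constant $\gamma>0$ is defeated by the graph obtained for $\varepsilon=\min(\gamma,1)$; for $\gamma>1$ this uses that the graph has an edge.
\end{proof}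

The rest of the paper proves Theorem~\ref{thm:strong}. Section~\ref{sec:grid} treats $c=1$ by hand. Section~\ref{sec:coset} reduces the theorem to the existence of a finite group with prescribed short relations, Proposition~\ref{prop:group}, which is proved in Sections~\ref{sec:K}--\ref{sec:finite}.

\section{Subdivisions and the grid}\label{sec:grid}

The residue of the cycle lengths modulo $4$ suggests subdividing. Insert one new vertex into each edge of a bipartite graph $\mathcal B$. Every cycle of the new graph is twice as long as a cycle of $\mathcal B$, so its length is a multiple of $4$. For $\mathcal B=K_{q,q}$ we get a graph that is $C_{4j+2}$-free for all $j$ and contains many cycles $C_{4m}$. It is no counterexample: keeping one of the two edges at each new vertex leaves a disjoint union of stars with half of the edges. The remedy is to overlay many subdivisions on the same set of new vertices. These vertices then have large degree, and a dense subgraph keeps two edges at many of them.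

Let $q$ be a prime and $D\ge3$. Let $G$ be the bipartite incidence graph between the points of $\mathbb F_q^D$ and the lines parallel to a coordinate axis. The \emph{direction} of a line is the index of its axis. Each point lies on one line of each direction, so $|E(G)|=Dq^D$. In an affine plane parallel to the axes $i$ and $j$, the points together with the $2q$ lines form the subdivision of $K_{q,q}$: the lines are the vertices of $K_{q,q}$ and each point is the edge joining the two lines through it.

\emph{Short cycles.} A cycle of length $2n$ in $G$ is a closed tour of $n$ points in which every step is a nonzero multiple of a basis vector. Cyclically consecutive steps have different directions, since otherwise two consecutive lines of the cycle would coincide. The steps in any one direction sum to zero, so every direction that occurs does so at least twice. At least two directions occur, so $n\ge4$. If exactly two occur they alternate and $n$ is even. So an odd $n$ needs three directions and hence $n\ge6$. Therefore $G$ has no cycle shorter than $8$ and no $C_{10}$.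

\emph{Dense subgraphs.} Let $D>2/\varepsilon$ and keep at least $\varepsilon Dq^D$ edges of $G$. At least $\frac\varepsilon2q^D$ points keep at least $\varepsilon D/2>1$ of their edges, hence two of them. So for one pair of directions $i,j$ at least $\delta q^D$ points keep both the edge of direction $i$ and the edge of direction $j$, where $\delta=\varepsilon/\big(2\binom D2\big)$. One of the planes parallel to these axes contains $\delta q^2$ such points. They are $\delta q^2$ edges of $K_{q,q}$, and for fixed $m\ge2$ and large $q$ we have $\delta q^2>\beta_m(2q)^{1+1/m}$, so they contain a $C_{2m}$. Its subdivision is a $C_{4m}$ among the kept edges. For $m=2$ it consists of the four corners and four sides of a rectangle.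

This is the case $c=1$ of Theorem~\ref{thm:strong}, and it gives the pair $(C_8,C_{10})$. The grid does not reach the next pair $(C_{12},C_{14})$.

\begin{example}\label{ex:C14}
Let $q\ge3$ and let $e_1,e_2,e_3$ be basis vectors. The steps $e_1,\ e_2,\ -e_1,\ e_2,\ e_3,\ -2e_2,\ -e_3$ lead from $0$ through the points $e_1$, $e_1+e_2$, $e_2$, $2e_2$, $2e_2+e_3$, $e_3$ back to $0$. The seven points and the seven lines are distinct, so $G$ contains $C_{14}$.
\end{example}

This cycle consists of three sides of a rectangle in directions $1,2$, one step in direction $2$, and three sides of a rectangle in directions $2,3$. It closes up because steps in directions $1,2$ commute and steps in directions $2,3$ commute. To go further we must give up commutativity even within a plane.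

\section{Coset graphs and the reduction to a finite group}\label{sec:coset}

Fix a prime $q$ and an integer $D\ge1$, and let $A_1,\dots,A_D$ be copies of $(\mathbb F_q,+)$, written multiplicatively. A \emph{word} of length $n$ is a sequence $w=s_1\cdots s_n$ of letters $s_t\in A_{i_t}\setminus\{1\}$; the index $i_t\in[D]=\{1,\dots,D\}$ is the \emph{direction} of $s_t$, and $w$ is a word \emph{over} $S\subseteq[D]$ if all its directions lie in $S$. The word is \emph{reduced} if $i_t\ne i_{t+1}$ for $1\le t<n$, and \emph{cyclically reduced} if moreover $n\ge2$ and $i_n\ne i_1$. In any group that comes with homomorphisms from the groups $A_{i_t}$, the word has a \emph{value}, the product of the images of its letters. A cyclically reduced word with value $1$ is a \emph{relation} in that group. A cyclic rotation of a relation is again a relation, since rotation conjugates the value.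

Let $Q$ be a finite group containing $A_1,\dots,A_D$ as subgroups. The \emph{coset graph} $G(Q)$ is the bipartite graph whose classes are the \emph{points} $x\in Q$ and the \emph{lines} $(i,xA_i)$ with $i\in[D]$, $x\in Q$, and in which $x$ is joined to the $D$ lines $(i,xA_i)$. It has $D|Q|$ edges. For $Q=A_1\times\dots\times A_D$ it is the grid.

\begin{lemma}\label{lem:cycles}
If $G(Q)$ contains a cycle of length $2n$, then $Q$ has a relation of length $n$.
\end{lemma}

\begin{proof}
Let the cycle have points $x_1,\dots,x_n$ and lines $L_1,\dots,L_n$, where $n\ge2$, the line $L_t$ contains $x_t$ and $x_{t+1}$, and indices are read modulo $n$. If $L_t$ has direction $i_t$, then $x_{t+1}=x_ts_t$ with $s_t\in A_{i_t}$, and $s_t\neq1$ because the points are distinct. The distinct lines $L_t$ and $L_{t+1}$ both contain $x_{t+1}$, which lies on only one line of each direction, so $i_t\ne i_{t+1}$. Finally $x_1=x_1s_1\cdots s_n$.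
\end{proof}

The role of a plane is played by a left coset $zH$ of $H=\langle A_i,A_j\rangle$, where $A_i\cap A_j=1$. Let $\mathcal B(zH)$ be the bipartite graph whose vertices are the lines of directions $i$ and $j$ contained in $zH$, and in which each point $x\in zH$ is an edge joining $(i,xA_i)$ to $(j,xA_j)$. Different points give different edges, because $xA_i=x'A_i$ and $xA_j=x'A_j$ imply $x^{-1}x'\in A_i\cap A_j$. So $\mathcal B(zH)$ has $N=2|H|/q$ vertices and $|H|=qN/2$ edges, and its subdivision is a subgraph of $G(Q)$.

What must $Q$ satisfy to give the pair $(C_{4k},C_{4k+2})$? There are three constraints.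

\emph{$H$ must be small.} A fixed proportion of the $qN/2$ edges of $\mathcal B(zH)$ should exceed $\beta_kN^{1+1/k}$. If $|H|\le q^e$, then $N^{1/k}\le 2q^{(e-1)/k}$, which is $o(q)$ when $e\le k$.

\emph{Relations in $H$ must be long.} Let $g$ be the length of a shortest relation in two directions; these relations alternate, so their length is even and they do no harm themselves. But they combine as in Example~\ref{ex:C14}. Remove a letter of direction $2$ from a relation of length $g$ over $\{1,2\}$ and from one over $\{2,3\}$. After rotation this leaves words $U$, $U'$ of length $g-1$ with values in $A_2$, so $UsU'$ has value $1$ for a suitable $s\in A_2$. This is a relation of length $2g-2$ if $s=1$ and of odd length $2g-1$ otherwise. To avoid the length $2k+1$ we therefore aim at $2g-1>2k+1$, that is $g\ge k+2$. We cannot simply take $g>2k+1$: the subdivision of a $C_{2k}$ in $\mathcal B(zH)$ yields a relation of length $2k$ in two directions, so $g\le 2k$. The proof thus needs relations in three directions to be substantially longer than $g$, and we shall show that they can be made to have length at least $2g-2$.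

\emph{Enough pairs must be small.} We can control the relations when the pairs $i,j$ that generate a small group form a forest, for then a normal form is available. A short word involves few directions, so it suffices that these pairs form a graph $\Gamma$ on $[D]$ of large girth (the \emph{girth} is the length of a shortest cycle, and is infinite for a forest). On the other hand every set of $\varepsilon D/2$ directions must contain an edge of $\Gamma$. Both can be had at once. Recall that the \emph{independence number} is the largest size of a set of vertices containing no edge.

\begin{theorem}[Erd\H{o}s, 1959]\label{thm:erdos}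
For all $L$ and $\eta>0$ there is a graph $\Gamma$ with girth greater than $L$ and independence number less than $\eta|V(\Gamma)|$.
\end{theorem}

From now on $c\ge1$ is fixed, and
\[
g=2c+2,\qquad e=\lceil 3c/2\rceil\ge 2 .
\]
The choice $c=\lceil k/2\rceil$ made in Section~\ref{sec:intro} is the smallest one with $g\ge k+2$.

\begin{proposition}\label{prop:group}
Let $q$ be a prime and let $\Gamma$ be a graph on $[D]$ with girth greater than $4c+1$. There is a finite group $Q$ containing $A_1,\dots,A_D$ as subgroups such that
\begin{itemize}
\item[(Q1)] $|\langle A_i,A_j\rangle|\le q^e$ for every edge $ij$ of $\Gamma$;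
\item[(Q2)] every relation in $Q$ has length at least $2c+2$, and every relation of odd length has length at least $4c+2$.
\end{itemize}
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:strong} from Proposition~\ref{prop:group}]
We choose first $\Gamma$, then $q$, then $Q$. By Theorem~\ref{thm:erdos} there is a graph $\Gamma$ on some $[D]$ with girth greater than $4c+1$ and independence number less than $\varepsilon D/2$. Since $\varepsilon D/2<D$, it has an edge. Put $\delta=\varepsilon/(2|E(\Gamma)|)$ and choose a prime $q$ with
\begin{equation}\label{eq:q}
\delta q^{1/m}>4\beta_m\qquad\text{for all integers } m \text{ with } e\le m\le M .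
\end{equation}
These are finitely many conditions, which is why $m$ is bounded by $M$. Let $Q$ be given by Proposition~\ref{prop:group} and put $G=G(Q)$. The order of $Q$ is not controlled, and it will cancel from the count.

(a) The graph $G$ is bipartite. By Lemma~\ref{lem:cycles} and (Q2), a cycle of length $2n$ has $n\ge2c+2$, and $n\ge4c+2$ if $n$ is odd. So there is no cycle shorter than $4c+4$, and none of length $4j+2=2(2j+1)$ with $j\le 2c$, because then $2j+1\le4c+1$.

(b) Let $E'\subseteq E(G)$ with $|E'|\ge\varepsilon D|Q|$. For $x\in Q$ let $I_x$ be the set of directions $i$ such that the edge from $x$ to $(i,xA_i)$ lies in $E'$, and let $\tau$ be the number of points with $|I_x|\ge\varepsilon D/2$. Then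
\[
\varepsilon D|Q|\le\sum_{x\in Q}|I_x|\le \tau D+|Q|\,\varepsilon D/2 ,
\]
so $\tau\ge\varepsilon|Q|/2$. For each of these $\tau$ points, $I_x$ is larger than the independence number of $\Gamma$ and contains an edge of $\Gamma$. Hence there is an edge $ij$ of $\Gamma$ such that $Z=\{x\in Q:i,j\in I_x\}$ has at least $\tau/|E(\Gamma)|\ge\delta|Q|$ elements.

Let $H=\langle A_i,A_j\rangle$. We have $A_i\cap A_j=1$, since a common element $s\ne1$ would give the relation $s\cdot s^{-1}$ of length $2$ in directions $i,j$, contrary to (Q2). The left cosets of $H$ partition $Q$, so some coset satisfies $|Z\cap zH|\ge\delta|H|$. The points of $Z\cap zH$ are at least $\delta qN/2$ edges of $\mathcal B(zH)$, where $N=2|H|/q\le2q^{e-1}$ by (Q1). For $e\le m\le M$,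
\[
\beta_mN^{1/m}\le2\beta_m\,q^{(e-1)/m}\le2\beta_m\,q^{1-1/m}<\tfrac12\delta q ,
\]
where the second inequality is the one use of $m\ge e$ and the third is \eqref{eq:q}. So these edges number more than $\beta_mN^{1+1/m}$, and since $m\ge e\ge2$ they contain a $C_{2m}$ by Theorem~\ref{thm:BS}. The vertices of this cycle are $2m$ distinct lines, its edges are $2m$ distinct points $x\in Z$, and each such $x$ is joined in $G$ to its two ends $(i,xA_i)$ and $(j,xA_j)$. Both of these edges of $G$ lie in $E'$ because $i,j\in I_x$. Together they form a $C_{4m}$ in $E'$.
\end{proof}

\section{A small group without short alternating relations}\label{sec:K}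

We need a group generated by two subgroups of order $q$, of order at most $q^e$, in which alternating products of fewer than $g$ nontrivial elements are nontrivial. Polynomials in noncommuting variables provide one. If $X^2=Y^2=0$ are the only relations, an alternating product of binomials $1+xX$ and $1+yY$ with $x,y\neq0$ has a nonzero term of top degree and is never $1$. Truncating in degree $c$ makes the group finite.

Let $J$ be the span, in the free algebra $\mathbb F_q\langle X,Y\rangle$, of all monomials that contain $XX$ or $YY$ or have degree greater than $c$. It is a two-sided ideal. The quotient $T=\mathbb F_q\langle X,Y\rangle/J$ has as a basis the alternating monomials of degree at most $c$: the monomial $1$, and two monomials in each degree $1,\dots,c$, one beginning with $X$ and one with $Y$. The product of two basis monomials is their concatenation if that is a basis monomial, and $0$ otherwise. Since $(1+xX)(1+x'X)=1+(x+x')X$, and likewise for $Y$, the sets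
\[
A=\{1+xX:x\in\mathbb F_q\},\qquad B=\{1+yY:y\in\mathbb F_q\}
\]
are subgroups of the unit group $T^\times$ isomorphic to $(\mathbb F_q,+)$. Let $K=\langle A,B\rangle\le T^\times$.

\begin{lemma}\label{lem:K}
\begin{enumerate}
\item[(i)] There is a homomorphism $K\to A$ that is the identity on $A$ and trivial on $B$, and likewise with $A$ and $B$ exchanged.
\item[(ii)] $|K|\le q^e$.
\item[(iii)] If $s_1\cdots s_n=1$ with $n\ge2$ even and the $s_t$ alternately in $A\setminus\{1\}$ and $B\setminus\{1\}$, then $n\ge g$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The endomorphism $X\mapsto X$, $Y\mapsto0$ of the free algebra sends each monomial to itself or to $0$, so it preserves $J$ and induces an endomorphism of the algebra $T$. This fixes $1+xX$ and sends $1+yY$ to $1$, so it maps $K$ onto $A$ as required. For $B$ use $X\mapsto0$, $Y\mapsto Y$.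

(ii) For a monomial $\mu$ let $|\mu|$ be its degree and $\mu^{\mathrm{rev}}$ its reversal. The linear map $\mu\mapsto\mu^\dagger=(-1)^{|\mu|}\mu^{\mathrm{rev}}$ satisfies $(\mu\nu)^\dagger=\nu^\dagger\mu^\dagger$ and preserves $J$, so it is an anti-automorphism of $T$. We have $(1+xX)^\dagger=1-xX=(1+xX)^{-1}$, and the same for $Y$. If $uu^\dagger=vv^\dagger=1$ then $uv(uv)^\dagger=uvv^\dagger u^\dagger=1$, so $uu^\dagger=1$ for all $u\in K$.

Write $u=\sum_\mu p_\mu\mu\in K$, so that $p_1=1$. The coefficient of $\nu$ in $u^\dagger$ is $(-1)^{|\nu|}p_{\nu^{\mathrm{rev}}}$. For $1\le h\le c/2$ we compute the coefficient of $(XY)^h$ in $uu^\dagger=1$ by summing over all factorizations $(XY)^h=\mu\nu$. The factorizations with $\nu=1$ and $\mu=1$ contribute $p_{(XY)^h}$ and $p_{(YX)^h}$, so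
\begin{equation}\label{eq:unitary}
0=p_{(XY)^h}+p_{(YX)^h}+\sum_{\substack{\mu\nu=(XY)^h\\ \mu,\nu\ne1}}(-1)^{|\nu|}p_\mu\,p_{\nu^{\mathrm{rev}}},
\end{equation}
and the sum involves only monomials of degree less than $2h$. Call a basis monomial \emph{primary} if it has odd degree or equals $(XY)^h$ with $h\ge1$. The only other basis monomials are $1$ and the $(YX)^h$, and by induction on $h$, equation \eqref{eq:unitary} determines $p_{(YX)^h}$ from the coefficients of primary monomials. There are $2\lceil c/2\rceil+\lfloor c/2\rfloor=c+\lceil c/2\rceil=e$ primary monomials, so $|K|\le q^e$.

(iii) Let $n=2m$ and suppose $m\le c$. Exchanging $X$ and $Y$ if necessary, let $s_1\in A$, so that $s_n\in B$. Then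
\[
s_1\cdots s_m=s_n^{-1}\cdots s_{m+1}^{-1}.
\]
Each side is an alternating product of $m$ binomials with nonzero linear terms, and its part of degree $m$ is the product of these linear terms. On the left this is a nonzero multiple of the alternating monomial of degree $m$ that begins with $X$, on the right of the one that begins with $Y$. As $1\le m\le c$, these are two different basis elements of $T$, a contradiction. So $m\ge c+1$.
\end{proof}

Cutting the relation in half is what lets an algebra truncated in degree $c$ exclude relations of length up to $2c$. As for (ii), counting all coefficients gives only $|K|\le q^{2c}$. With $c=\lceil k/2\rceil$ this would meet the requirement that the exponent be at most $k$ for even $k$, but not for odd $k$, where $2c=k+1$.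

\begin{example}
For $c=1$ we have $XY=YX=0$, and $K=\{1+xX+yY\}\cong A\times B$ is the plane of the grid, with $g=4$ and $e=2$. For $c=2$ an element of $K$ has the form $1+xX+yY+zXY+z'YX$, and \eqref{eq:unitary} reads $z+z'=xy$. Sending $X,Y$ to the $3\times3$ matrix units $E_{12},E_{23}$ maps this element to $1+xE_{12}+yE_{23}+zE_{13}$, so $K$ embeds in the group of upper unitriangular $3\times3$ matrices over $\mathbb F_q$; here $g=6$ and $e=3$.
\end{example}

\section{Gluing along $\Gamma$}\label{sec:glue}

Fix $q$ and $\Gamma$ as in Proposition~\ref{prop:group}. We impose the relations of $K$ on the pairs $A_i,A_j$ with $ij\in E(\Gamma)$, and nothing else. For an edge $ij$ with $i<j$ let $K_{ij}=K_{ji}$ be a copy of $K$ in which $A$ and $B$ are identified with $A_i$ and $A_j$, and let $R_{ij}$ be the kernel of the surjection $A_i*A_j\to K_{ij}$ from the free product. For nonempty $S\subseteq[D]$ let $\Gamma[S]$ be the induced subgraph, and let $\Lambda_S$ be the quotient of the free product of the groups $A_l$, $l\in S$, by the normal closure of all $R_{ij}$ with $ij\in E(\Gamma[S])$. Thus $\Lambda_{\{i\}}=A_i$, and $\Lambda_{\{i,j\}}=K_{ij}$ for an edge $ij$. We use the definition in the following form.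

\begin{itemize}
\item[(U)] A homomorphism from $\Lambda_S$ to a group $H$ is the same as a family of homomorphisms $\varphi_l\colon A_l\to H$, $l\in S$, such that for each edge $ij$ of $\Gamma[S]$ the pair $\varphi_i,\varphi_j$ extends to a homomorphism $K_{ij}\to H$.
\end{itemize}

The extension in (U) is unique, as $A_i$ and $A_j$ generate $K_{ij}$. A group defined in this way might collapse; part (i) of Lemma~\ref{lem:K} prevents this.

\begin{lemma}\label{lem:retract}
Let $\emptyset\neq S'\subseteq S$. There is a homomorphism $\rho_{S'}\colon\Lambda_S\to\Lambda_{S'}$ that is the natural map on $A_l$ for $l\in S'$ and trivial on $A_l$ for $l\in S\setminus S'$. The natural map $\Lambda_{S'}\to\Lambda_S$ is injective, and $\rho_{S'}$ restricts to the identity on $\Lambda_{S'}$.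
\end{lemma}

\begin{proof}
We verify the condition in (U) for an edge $ij$ of $\Gamma[S]$. If $i,j\in S'$, then $ij$ is an edge of $\Gamma[S']$ and the extension is the natural map $K_{ij}\to\Lambda_{S'}$. If $i,j\notin S'$, it is the trivial map. If $i\in S'$ and $j\notin S'$, it is the map $K_{ij}\to A_i$ of Lemma~\ref{lem:K}(i) followed by $A_i\to\Lambda_{S'}$. The composition $\Lambda_{S'}\to\Lambda_S\to\Lambda_{S'}$ fixes the generators, so it is the identity, and the first map is injective.
\end{proof}

So we regard $\Lambda_{S'}$ as a subgroup of $\Lambda_S$; in particular the groups $A_i$ and $K_{ij}$ are subgroups. A word over $S'$ has value $1$ in $\Lambda_S$ exactly when it has value $1$ in $\Lambda_{S'}$.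

\subsection*{Amalgams}
Let $C$ be a subgroup of both $H_1$ and $H_2$. The \emph{amalgamated free product} $H_1*_CH_2$ is the quotient of $H_1*H_2$ that identifies the two copies of $C$; a homomorphism from it is a pair of homomorphisms from $H_1$ and $H_2$ that agree on $C$. For $C=1$ it is the free product. The \emph{normal form theorem} says that a product of $n\ge1$ elements taken alternately from $H_1\setminus C$ and $H_2\setminus C$ is nontrivial and does not lie in $C$. We need it in the following form, which is the source of the factor $2$ in $2g-2$.

\begin{lemma}\label{lem:two}
Let $y_1\cdots y_{2r}=1$ in $H_1*_CH_2$, where $r\ge1$ and the $y_t$ lie alternately in $H_1$ and $H_2$. Then at least two of the $y_t$ lie in $C$.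
\end{lemma}

\begin{proof}
If none lies in $C$, the product is nontrivial by the normal form theorem. Suppose exactly one does. A cyclic rotation preserves the value $1$ and, the number of factors being even, the alternation; so let it be $y_{2r}$. Then $y_1\cdots y_{2r-1}=y_{2r}^{-1}\in C$, although the $2r-1\ge1$ factors alternate between $H_1\setminus C$ and $H_2\setminus C$. This contradicts the normal form theorem.
\end{proof}

\begin{lemma}\label{lem:split}
Let $i\in S$, $|S|\ge2$ and $S'=S\setminus\{i\}$. If $i$ is isolated in $\Gamma[S]$, then $\Lambda_S=A_i*\Lambda_{S'}$. If $i$ has exactly one neighbor $j$ in $\Gamma[S]$, then $\Lambda_S=K_{ij}*_{A_j}\Lambda_{S'}$.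
\end{lemma}

\begin{proof}
In the second case $A_j$ is a subgroup of both factors by Lemma~\ref{lem:retract}. A homomorphism from the amalgam to $H$ is a family $(\varphi_l)_{l\in S'}$ satisfying (U) for $S'$, together with a homomorphism $K_{ij}\to H$ extending $\varphi_j$. Since $E(\Gamma[S])=E(\Gamma[S'])\cup\{ij\}$, this is a family satisfying (U) for $S$. Both groups are generated by the $A_l$ and admit the same homomorphisms, so they coincide. In the first case $E(\Gamma[S])=E(\Gamma[S'])$ and $\varphi_i$ is unrestricted, which describes the free product.
\end{proof}

\subsection*{Short relations over a forest}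
Lemma~\ref{lem:two} will produce two pieces of a relation with values in a group $A_j$, or with value $1$. The pieces are reduced but need not be cyclically reduced, so we first convert a bound for relations into a bound for such pieces.

\begin{lemma}\label{lem:pieces}
Suppose that every relation in $\Lambda_S$ has length at least $g$, and let $w=s_1\cdots s_n$ be a nonempty reduced word over $S$.
\begin{enumerate}
\item[(i)] If $w$ has value $1$, then $n\ge g$.
\item[(ii)] If $j\in S$, the value of $w$ lies in $A_j$, and the first and last directions of $w$ differ from $j$, then $n\ge g-1$.
\end{enumerate}
\end{lemma}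

\begin{proof}
(i) Induction on $n$. The case $n=1$ does not occur, since $A_{i_1}$ embeds in $\Lambda_S$. If $n\ge 2$ and $i_1\ne i_n$, then $w$ is a relation. If $n\geq 2$ and $i_1=i_n$, then $n\ge3$ and $s_2\cdots s_{n-1}(s_ns_1)=1$ with $s_ns_1\in A_{i_1}$. If $s_ns_1\ne1$, this is a relation of length $n-1$, because $i_2$ and $i_{n-1}$ differ from $i_1=i_n$; so $n-1\ge g$. If $s_ns_1=1$, then $s_2\cdots s_{n-1}$ is a nonempty reduced word with value $1$, and $n-2\ge g$ by induction.

(ii) Let $a\in A_j$ be the value. If $a=1$, use (i). Otherwise $s_1\cdots s_na^{-1}$ is a relation of length $n+1$.
\end{proof}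

\begin{proposition}\label{prop:forest}
Let $\Gamma[S]$ be a forest and let $w$ be a relation of length $n$ in $\Lambda_S$. Then $n\ge g$. If at least three directions occur in $w$, then $n\ge2g-2=4c+2$.
\end{proposition}

\begin{proof}
Induction on $|S|$. For $|S|=1$ there are no cyclically reduced words. Let $|S|\ge2$. Since $\Gamma[S]$ is a forest, it has a vertex $i$ of degree at most $1$; this is the only use of the hypothesis. Put $S'=S\setminus\{i\}$. Then $\Gamma[S']$ is a forest, so the proposition holds for $S'$ and Lemma~\ref{lem:pieces} applies to $S'$. If $i$ does not occur in $w$, then $w$ is a relation in $\Lambda_{S'}$ and we are done. So let $i$ occur in $w$.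

\emph{Case 1: $i$ is isolated in $\Gamma[S]$.} Then $\Lambda_S=A_i*\Lambda_{S'}$. After a rotation, $w=a_1V_1\cdots a_rV_r$, where $a_1,\dots,a_r$ are all the letters of direction $i$. The $V_t$ are reduced words over $S'$, and they are nonempty because $w$ is cyclically reduced. By Lemma~\ref{lem:two} with $C=1$, two of the $2r$ factors have value $1$, and as $a_t\ne1$ these are among the $V_t$. Each has length at least $g$ by Lemma~\ref{lem:pieces}(i), so $n\ge2g$.

\emph{Case 2: $i$ has exactly one neighbor $j$ in $\Gamma[S]$.} Then $\Lambda_S=K_{ij}*_{A_j}\Lambda_{S'}$. A cyclically reduced word over $\{i,j\}$ alternates and has even length, so by Lemma~\ref{lem:K}(iii) every relation in $\Lambda_{\{i,j\}}=K_{ij}$ has length at least $g$. This settles the case that $w$ is a word over $\{i,j\}$, where only two directions occur, and it shows that Lemma~\ref{lem:pieces} applies to $\{i,j\}$.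

Now let $w$ contain a letter of direction outside $\{i,j\}$; call such letters \emph{outer}. We cut $w$ into pieces from the two factors of the amalgam. Letters of direction $j$ belong to both factors, and we distribute them so that the pieces from $K_{ij}$ begin and end with direction $i$, as Lemma~\ref{lem:pieces}(ii) requires. Read $w$ cyclically. The outer letters divide the remaining letters into maximal blocks of consecutive letters over $\{i,j\}$. For each block that contains the direction $i$, take the part from its first to its last letter of direction $i$. Let $U_1,\dots,U_r$, $r\ge1$, be these parts in cyclic order, and let $V_t$ be the part of $w$ between $U_t$ and $U_{t+1}$, where $U_{r+1}=U_1$. For example, if $h,l\notin\{i,j\}$ and the directions of $w$ are $i,j,i,j,h,j,i,l$, then $U_1,V_1,U_2,V_2$ have directions $(i,j,i)$, $(j,h,j)$, $(i)$, $(l)$.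

After a rotation $w=U_1V_1\cdots U_rV_r$, and all pieces are reduced. Every letter of direction $i$ lies in some $U_t$, so $V_t$ is a word over $S'$. Each $V_t$ contains an outer letter, since it leads from one block to another block or, if $r=1$, around the whole word back to the same block. The values of the $U_t$ lie in $K_{ij}$ and those of the $V_t$ in $\Lambda_{S'}$, so by Lemma~\ref{lem:two} at least two of the $2r$ pieces have values in $A_j$. We show that each such piece has length at least $g-1$.

If it is $U_t$, this is Lemma~\ref{lem:pieces}(ii) for $\{i,j\}$, as $U_t$ begins and ends with direction $i\neq j$. If it is $V_t$, delete its first letter if that has direction $j$, and also its last letter if that has direction $j$. The remaining word contains the outer letter, so it is nonempty. It is reduced, its first and last directions differ from $j$ because $V_t$ was reduced, and its value still lies in $A_j$. By Lemma~\ref{lem:pieces}(ii) for $S'$ its length is at least $g-1$.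

Hence $n\ge2(g-1)$, and $2g-2\ge g$.
\end{proof}

For $c=1$ the bound $2g-2=6$ is attained when $\Gamma[S]$ is the path $1,2,3$: for nontrivial $a\in A_1$, $b\in A_2$, $d\in A_3$ the word $a\,b\,a^{-1}d\,b^{-1}d^{-1}$ has value $bb^{-1}=1$.

\section{Passing to a finite quotient}\label{sec:finite}

The groups $\Lambda_S$ can be infinite, and we need a finite quotient of $\Lambda_{[D]}$ in which no new short relations appear. A group is \emph{residually finite} if every nontrivial element has nontrivial image in some finite quotient. We do not need this property for $\Lambda_{[D]}$ itself. A short word lives over a set $S$ that induces a forest, so it is enough to treat these $\Lambda_S$ and to pull their finite quotients back along the retractions of Lemma~\ref{lem:retract}.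

We recall the facts from Bass--Serre theory that we use. A \emph{tree of groups} is a tree with a group attached to each vertex and each edge, together with injective homomorphisms from each edge group into the groups at the two ends of the edge. Its \emph{fundamental group} is the quotient of the free product of the vertex groups that identifies the two images of each edge group; a homomorphism from it is a family of homomorphisms from the vertex groups that agree on the edge groups. The vertex groups embed in the fundamental group, and the fundamental group acts on a tree without inversions (no element exchanges the two ends of an edge), with the conjugates of the vertex groups as vertex stabilizers. A group that acts on a tree without inversions and with trivial vertex stabilizers is free. We also use that free groups are residually finite.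

\begin{lemma}\label{lem:rf}
If $\Gamma[S]$ is a forest, then $\Lambda_S$ is residually finite.
\end{lemma}

\begin{proof}
Consider the graph with vertex set $S\cup E(\Gamma[S])$ in which $i\in S$ is joined to $f\in E(\Gamma[S])$ if $i$ is an end of $f$. It is the subdivision of $\Gamma[S]$, hence a forest; add edges between its components to make it a tree. Attach $A_i$ to the vertex $i$, the group $K_f$ to the vertex $f$, the group $A_i$ with its inclusions to the edge joining $i$ and $f$, and the trivial group to each added edge. A homomorphism from the fundamental group to $H$ consists of maps $\varphi_i\colon A_i\to H$ and, for each $f=ij$, a map $K_f\to H$ extending $\varphi_i$ and $\varphi_j$. By (U) the fundamental group is $\Lambda_S$, and the vertex groups are the subgroups $A_i$ and $K_f$.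

The retractions $\rho_{\{i\}}$ and $\rho_f$ combine to a homomorphism from $\Lambda_S$ to the finite group $\prod_{i\in S}A_i\times\prod_{f}K_f$, which is injective on every vertex group. Its kernel $F$ is a normal subgroup of finite index that meets each vertex group trivially, and hence, being normal, each conjugate of a vertex group. So $F$ acts on the tree given by Bass--Serre theory without inversions and with trivial vertex stabilizers, and $F$ is free.

Let $1\ne x\in\Lambda_S$. If $x\notin F$, then $x$ survives in $\Lambda_S/F$. If $x\in F$, there is a subgroup $F'$ of finite index in $F$, hence in $\Lambda_S$, with $x\notin F'$. The action of $\Lambda_S$ on the left cosets of $F'$ is a homomorphism to a finite symmetric group, and $x$ moves the coset $F'$.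
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:group}]
Let $\mathcal W$ be the set of cyclically reduced words over $[D]$ whose length $n$ satisfies $n\le2c+1$, or $n$ odd and $n\le4c+1$. It is finite, and (Q2) says precisely that no word in $\mathcal W$ has value $1$.

Let $w\in\mathcal W$ have length $n$, and let $S(w)$ be the set of its directions. A cycle in $\Gamma[S(w)]$ would have length at most $|S(w)|\le4c+1$, which is less than the girth of $\Gamma$, so $\Gamma[S(w)]$ is a forest. This is where the girth condition enters. We claim that $w$ has nontrivial value in $\Lambda_{S(w)}$. A cyclically reduced word has at least two directions. If $w$ has exactly two, they alternate cyclically, so $n$ is even and therefore $n\le2c+1<g$. If it has at least three, then $n\le4c+1<2g-2$. In both cases Proposition~\ref{prop:forest} shows that $w$ is not a relation.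

By Lemma~\ref{lem:rf} there is a homomorphism $\theta_w$ from $\Lambda_{S(w)}$ onto a finite group $Q_w$ in which $w$ has nontrivial value. Let
\[
\theta\colon\Lambda_{[D]}\longrightarrow\prod_{w\in\mathcal W}Q_w\times\prod_{i\in[D]}A_i
\]
have components $\theta_w\circ\rho_{S(w)}$ and $\rho_{\{i\}}$, and let $Q$ be the image of $\theta$, a finite group. The component $\rho_{\{i\}}$ is the identity on $A_i$, so $\theta$ embeds $A_i$ in $Q$. For an edge $ij$ of $\Gamma$ the subgroup $\langle A_i,A_j\rangle$ of $Q$ is $\theta(K_{ij})$, which has order at most $|K|\le q^e$ by Lemma~\ref{lem:K}(ii); this is (Q1). For $w\in\mathcal W$ the map $\rho_{S(w)}$ sends the value of $w$ in $\Lambda_{[D]}$ to its value in $\Lambda_{S(w)}$, so the component of $\theta$ indexed by $w$ is nontrivial on it. Thus no word in $\mathcal W$ has value $1$ in $Q$, which is (Q2).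
\end{proof}

With Proposition~\ref{prop:group} the proof of Theorem~\ref{thm:strong}, and hence of Theorem~\ref{thm:main} and Corollary~\ref{cor:range}, is complete.

\begin{thebibliography}{1}

\bibitem{CMP}
David Conlon, Eion Mulrenin, Cosmin Pohoata,
\emph{Two counterexamples to a conjecture about even cycles},
arXiv:2603.24515 (2026).

\end{thebibliography}
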